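# Open subgroups of $p$-adic algebraic groups are semialgebraic

Throughout, $p$ is a prime, $v$ is the $p$-adic valuation on $\mathbb Q_p$ with $v(p)=1$, and $|x|=p^{-v(x)}$. Algebraic groups and their homomorphisms are over $\mathbb Q_p$ unless another field is named.

## 1. $p$-adic algebraic groups and semialgebraic sets

**Definition ($p$-adic algebraic group).** A $p$-adic algebraic group is the group $G(\mathbb Q_p)$ of $\mathbb Q_p$-points of a (not necessarily linear) algebraic group $G$ over $\mathbb Q_p$, with the topology coming from $\mathbb Q_p$. It is a totally disconnected locally compact group.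

Examples. For $G=\mathbb G_a$ we get $(\mathbb Q_p,+)$, and for $G=\mathbb G_m$ we get $\mathbb Q_p^*$. If $d\in\mathbb Q_p$ is not a square, the torus $x^2-dy^2=1$ has a compact group of $\mathbb Q_p$-points: the form $x^2-dy^2$ has no nontrivial zero, so by compactness of the set of vectors of norm $1$ there is $\varepsilon>0$ with $|x^2-dy^2|\ge \varepsilon\max(|x|,|y|)^2$, and the solutions of $x^2-dy^2=1$ are bounded. If $G$ is an elliptic curve, then $G(\mathbb Q_p)$ is compact because it is closed in a projective space. This last group is not affine.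

An open subgroup of a topological group is closed, since its complement is a union of cosets. By van Dantzig's theorem, every open subgroup of $G(\mathbb Q_p)$ contains a compact open subgroup.

**Definition (semialgebraic).** A subset of $\mathbb Q_p^n$ is $p$-adic semialgebraic if it is first-order definable, with parameters, in the field $(\mathbb Q_p,+,\cdot)$. If $G$ is not affine, cover it by finitely many affine open $\mathbb Q_p$-subvarieties; their $\mathbb Q_p$-points and the transition maps present $G(\mathbb Q_p)$ as a definable set with definable group operation, and a subset of $G(\mathbb Q_p)$ is semialgebraic if it is definable in this presentation. This does not depend on the cover.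

For a finite extension $K$ of $\mathbb Q_p$ we say "definable in $K$" for first-order definable with parameters in the field $K$.

Example. Let $K$ be a finite extension of $\mathbb Q_p$ with valuation $v_K$, normalized so that $v_K(\varpi)=1$ for a uniformizer $\varpi$. Then
$$\mathcal O_K=\{x\in K:\ 1+4\varpi x^2 \text{ is a square in } K\}. \tag{1}$$
If $x\in\mathcal O_K$, then $z^2+z=\varpi x^2$ has a root $z\equiv 0$ by Hensel's lemma, and $(1+2z)^2=1+4\varpi x^2$. Now let $v_K(x)<0$ and $y=4\varpi x^2$, so $v_K(y)=2v_K(2)+1+2v_K(x)$ is odd and less than $2v_K(2)$. If $v_K(y)<0$, then $1+y$ has odd valuation and is not a square. If $v_K(y)>0$, then $v_K(2)>0$, so $p=2$. A root $r$ of $r^2=1+y$ satisfies $r\equiv1$ modulo $\varpi$, since the residue field has characteristic $2$; write $r=1+s$, so $y=2s+s^2$. If $v_K(s)<v_K(2)$, then $v_K(y)=2v_K(s)$ is even; if $v_K(s)\ge v_K(2)$, then $v_K(y)\ge 2v_K(2)$. Both are excluded. This proves (1). Hence the relation $v_K(x)\le v_K(y)$, which says $y\in x\mathcal O_K$, is definable in $K$.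

Homomorphisms of algebraic groups are given by polynomials on affine pieces, so images and preimages of semialgebraic sets under them are semialgebraic. The same holds for products $AB$ of two semialgebraic subsets of $G(\mathbb Q_p)$. If a group $H$ has a semialgebraic subgroup $H_0$ of finite index, then $H$ is semialgebraic, as a finite union of translates of $H_0$.

**Quantifier elimination** (Macintyre; Prestel–Roquette, *Formally $p$-adic Fields*, Theorem 5.6). Let $K/\mathbb Q_p$ be finite. Every subset of $K$ definable with parameters is a Boolean combination of sets given by $f(x)=0$, by $f(x)\in P_n$ (the $n$-th powers), and by $v_K(f(x))\le v_K(g(x))$, with $f,g\in K[x]$.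

**Lemma 1.** Let $X\subset K$ be definable in $K$. There are $N\ge1$ and $\rho>0$ such that, for all $x\in K$ and $y\in (K^*)^N$ with $|x|\ge\rho$ and $|xy|\ge \rho$, we have $x\in X$ if and only if $xy\in X$.

*Proof.* Write $X$ as a Boolean combination as above and let $N$ be a common multiple of the exponents $n$ that occur. By Hensel's lemma there is $k\ge1$ with $1+p^k\mathcal O_K\subset (K^*)^N$. Conditions involving only the zero polynomial are constant. If $f\ne0$ has leading term $ax^d$, then for $|x|$ large $f(x)\in ax^d(1+p^k\mathcal O_K)$. So for $|x|$ large $f(x)\neq0$, and $f(x)\in P_n$ iff $ax^d\in P_n$, which does not change when $x$ is multiplied by an element of $(K^*)^N$. If also $g\ne0$ has leading term $bx^e$, then $v_K(f(x))\le v_K(g(x))$ reads $v_K(a)+d\,v_K(x)\le v_K(b)+e\,v_K(x)$, whose truth value is constant for $|x|$ large. If $f$ or $g$ is zero, the condition is constant for $|x|$ large too. $\square$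

Example of an open set that is not semialgebraic: $X=\{x\in\mathbb Q_p: v(x)=-j^2 \text{ for some } j\ge1\}$. If it were, Lemma 1 with $K=\mathbb Q_p$ and $y=p^{-N}$ would show that $j^2+N$ is a square for all large $j$; but $j^2<j^2+N<(j+1)^2$ once $j\geq N$. So openness alone is not enough, and the group structure must be used.

**Definition (commensurable).** Two subgroups of a group are commensurable if their intersection has finite index in both. Example: the groups $p^n\mathbb Z_p$, $n\in\mathbb Z$, are commensurable with each other, and none of them is commensurable with $\mathbb Q_p$.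

Two facts are given, and we use them freely.

* **Fact (i).** Every compact open subgroup of $G(\mathbb Q_p)$ is $p$-adic semialgebraic.
* **Fact (ii).** If $G$ is semisimple and (almost) $\mathbb Q_p$-simple, then every open subgroup of $G(\mathbb Q_p)$ is either compact or $p$-adic semialgebraic of finite index.

Example for (ii): in $PGL_2(\mathbb Q_p)$ the image of $GL_2(\mathbb Z_p)$ is compact, while $\{g: v(\det g)\text{ is even}\}$ is well defined, open, noncompact and of index $2$.

We can now pose the question, which is Problem 1.1 of Onshuus–Pillay as recorded in Anand Pillay and Ningyuan Yao, "Open subgroups of $p$-adic algebraic groups", arXiv:2304.14798 (2023): *let $G$ be an algebraic group over $\mathbb Q_p$; is any open subgroup of $G(\mathbb Q_p)$ $p$-adic semialgebraic?* In plain words: a subgroup that contains a small ball around the identity is in general an infinite union of translates of that ball; can it always be described by finitely many polynomial conditions with quantifiers over $\mathbb Q_p$? The answer is yes.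

## 2. Vector groups, tori and the affine group by hand

If $M\trianglelefteq G$ is an algebraic subgroup, the quotient map $G\to G/M$ is smooth (we are in characteristic $0$), so $G(\mathbb Q_p)\to (G/M)(\mathbb Q_p)$ is an open map with kernel $M(\mathbb Q_p)$. In particular images of open subgroups are open subgroups, hence closed.

**Lemma 2.** Let $B$ be a closed subgroup of $\mathbb Q_p^r$. Then $B$ is a $\mathbb Z_p$-submodule. If $B$ contains no line $\mathbb Q_pb$, $b\ne0$, then $B$ is compact. In general, let $D$ be the largest $\mathbb Q_p$-subspace contained in $B$ and $W_0$ any complement of $D$. Then $B=D\oplus(B\cap W_0)$, and $B\cap W_0$ is compact.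

*Proof.* $\mathbb Z$ is dense in $\mathbb Z_p$ and $B$ is closed, so $B$ is a $\mathbb Z_p$-module. Suppose $B$ is unbounded. Take $b_n\in B$ with $|b_n|=p^{k_n}$ (maximum norm) and $k_n\to\infty$. Then $p^{k_n}b_n$ has norm $1$, and after passing to a subsequence $p^{k_n}b_n\to b\ne 0$. For every $j$ we have $p^{-j}b=\lim_n p^{k_n-j}b_n\in B$, since $k_n\ge j$ for large $n$. So $\mathbb Q_pb\subset B$. Hence, if $B$ contains no line, it is bounded and closed, so compact. In general a largest subspace $D$ exists, because the sum of two subspaces contained in $B$ is contained in $B$. If $b=d+w$ with $d\in D$, $w\in W_0$, then $w=b-d\in B$, which gives the decomposition. A line in $B\cap W_0$ together with $D$ would span a larger subspace in $B$, so $B\cap W_0$ contains no line and is compact. $\square$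

**Lemma 3.** Let $M\trianglelefteq G$ be an algebraic subgroup, $\pi:G\to G/M$ the quotient map, and $H\le G(\mathbb Q_p)$ an open subgroup with $\pi(H)$ compact.

(a) If $V\le H$ is compact open, then $V\cdot(H\cap M(\mathbb Q_p))$ is a subgroup of finite index in $H$.

(b) If $H\cap M(\mathbb Q_p)$ is semialgebraic, so is $H$.

(c) If $H\cap M(\mathbb Q_p)$ is compact, so is $H$.

*Proof.* $\pi(V)$ is open in the compact group $\pi(H)$, so it has finite index. Its preimage in $H$ is $V\cdot(H\cap M(\mathbb Q_p))$. This gives (a). A compact open $V\le H$ exists and is semialgebraic by Fact (i). So in (b) the product $V\cdot (H\cap M(\mathbb Q_p))$ is semialgebraic, in (c) it is compact, and $H$ is a finite union of its translates. $\square$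

**Vector groups.** An open subgroup $H$ of $\mathbb Q_p^r$ is closed, so $H=D\oplus\Lambda$ with $D$ a subspace and $\Lambda$ a compact open subgroup of a complement. It is semialgebraic by Fact (i). For $r=1$ the open subgroups are the $p^n\mathbb Z_p$ and $\mathbb Q_p$.

**The group $\mathbb G_m$.** Let $H\le\mathbb Q_p^*$ be open. If $v(H)=0$, then $H$ is a closed subgroup of $\mathbb Z_p^*$, so it is compact. Otherwise $v(H)=k\mathbb Z$ with $k\ge1$; as $H\cap\mathbb Z_p^*$ is open in the compact group $\mathbb Z_p^*$, $H$ has finite index $m$ in $\mathbb Q_p^*$, and contains $(\mathbb Q_p^*)^m$, which is semialgebraic and of finite index. So $H$ is semialgebraic.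

**The affine group $\mathbb G_m\ltimes\mathbb G_a$.** Its points are the maps $(a,b):t\mapsto at+b$. Let $H$ be open, $\bar H\le\mathbb Q_p^*$ its image, $N=H\cap\mathbb Q_p$. Since $(a,b)(1,n)(a,b)^{-1}=(1,an)$, we have $aN=N$ for $a\in\bar H$. If some $a\in\bar H$ has $v(a)\neq0$, this excludes $N=p^n\mathbb Z_p$, so $N=\mathbb Q_p$ and $H$ is the full preimage of $\bar H$, which is semialgebraic. If $\bar H\subset\mathbb Z_p^*$, then $\bar H$ is compact and Lemma 3(b) applies. Note the mechanism: a noncompact torus element that acts nontrivially cannot normalize a compact open group, so the unipotent part becomes everything.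

**The direct product $\mathbb G_m\times\mathbb G_a$.** Let $H$ be open with image $\bar H\leq\mathbb Q_p^*$ and $N=H\cap(1\times\mathbb Q_p)$. If $N=\mathbb Q_p$, $H$ is a preimage; if $\bar H$ is compact, use Lemma 3. In the remaining case $N=p^n\mathbb Z_p$ and $\bar H$ has finite index in $\mathbb Q_p^*$. Then
$$H=\{(x,w): x\in\bar H,\ w\in\varphi(x)\}$$
for a homomorphism $\varphi:\bar H\to\mathbb Q_p/p^n\mathbb Z_p$. Its kernel is $\{x:(x,0)\in H\}$, which is open. The target is a torsion group, so some $x\in\bar H$ of nonzero valuation has a power in $\ker\varphi$. By the case of $\mathbb G_m$, $\ker\varphi$ has finite index in $\mathbb Q_p^*$ and is semialgebraic, and $\ker\varphi\times N$ has finite index in $H$. So $H$ is semialgebraic. A concrete instance is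
$$H=\{(x,w)\in\mathbb Q_p^*\times\mathbb Q_p:\ w\in \tfrac{v(x)}p+\mathbb Z_p\}. \tag{2}$$

## 3. Kernel and image do not determine an open subgroup

These examples suggest an induction along an exact sequence $1\to U\to G\to R\to1$: show that $N=H\cap U(\mathbb Q_p)$ and the image $\bar H$ of $H$ in $R(\mathbb Q_p)$ are semialgebraic, and assemble. When $G=R\times U$, the group $H$ is the set of $(x,w)$ with $x\in \bar H$ and $w$ in a coset $\varphi(x)$ of $N$, so the assembly requires the map $\varphi:\bar H\to U(\mathbb Q_p)/N$ to be definable. For $\mathbb G_m\times\mathbb G_a$ this was true because $\ker\varphi$ had finite index.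

Now take $\mathbb G_a\times\mathbb G_a$ and, for $a\in\mathbb Q_p$, $a\neq0$,
$$H_a=\{(t,w)\in\mathbb Q_p^2:\ w-at\in\mathbb Z_p\}. \tag{3}$$
Here $N=\mathbb Z_p$, $\bar H=\mathbb Q_p$ and $\varphi(t)=at+\mathbb Z_p$. The target is still torsion, but $\ker\varphi\ne \mathbb Q_p$ does not have finite index: a divisible group has no proper subgroup of finite index. This is the point where the argument stops. The groups $N$ and $\bar H$ do not see $a$, and the intersections of $H_a$ with the two coordinate axes are both compact, although $H_a$ is not. What makes $H_a$ semialgebraic is the line $\{(t,at)\}$ inside it, which is in neither factor. Section 14 exhibits, over a quadratic extension of $\mathbb Q_p$, an open subgroup that is not definable although its kernel and image are; so no formal argument from kernel and image can succeed.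

The way out is not to fix a chain of subgroups of $G$ beforehand, but to let $H$ select one subgroup, generated by all algebraic one-parameter groups that $H$ contains.

## 4. The subgroup $M_H$ generated by one-parameter groups

**Definition ($\mathcal A(H)$, $\mathcal T(H)$, $M_H$).** Let $H\le G(\mathbb Q_p)$ be an open subgroup.

* $\mathcal A(H)$ is the set of homomorphisms $\theta:\mathbb G_a\to G$ with $\theta(\mathbb Q_p)\subset H$.
* $\mathcal T(H)$ is the set of homomorphisms $\lambda:\mathbb G_m\to G$ with $\lambda(p^k)\in H$ for some $k\ge1$.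
* $M_H$ is the algebraic subgroup of $G$ generated by the images of all $\theta\in\mathcal A(H)$ and $\lambda\in\mathcal T(H)$.

$M_H$ is connected and defined over $\mathbb Q_p$, and is already generated by finitely many of these images (Borel, *Linear Algebraic Groups*, 2.2). If $G$ is not linear, note that by Chevalley's theorem $G^\circ$ has a connected linear normal subgroup $L$ with $G^\circ/L$ an abelian variety; homomorphisms from $\mathbb G_a$ and $\mathbb G_m$ to abelian varieties are trivial, so all the images lie in $L$, and $M_H\subset L$ is linear.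

Examples. For $H_a$ in (3), $\theta(t)=(\alpha t,\beta t)$ lies in $\mathcal A(H_a)$ iff $(\beta-a\alpha)t\in\mathbb Z_p$ for all $t$, i.e. $\beta=a\alpha$; so $M_{H_a}$ is the line $w=at$. For $H=\{(x,y)\in(\mathbb Q_p^*)^2: v(x)=v(y)\}$, the cocharacter $x\mapsto(x^a,x^b)$ is in $\mathcal T(H)$ iff $a=b$, and $\mathcal A(H)$ contains only the trivial homomorphism; so $M_H$ is the diagonal. For $H$ in (2), every $x\mapsto(x^n,0)$ is in $\mathcal T(H)$ (take $k=p$), and $t\mapsto(1,\beta t)$ is in $\mathcal A(H)$ only for $\beta=0$; so $M_H=\mathbb G_m\times0$, and $H\cap M_H(\mathbb Q_p)=\{(x,0):p\mid v(x)\}$ has index $p$ in $M_H(\mathbb Q_p)$. This shows why $\mathcal T(H)$ only asks for one power $\lambda(p^k)$: we want to see $M_H(\mathbb Q_p)$ up to finite index.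

**Theorem A.** Every open subgroup of $G(\mathbb Q_p)$ is $p$-adic semialgebraic, for every algebraic group $G$ over $\mathbb Q_p$ (not necessarily linear or connected).

**Theorem B.** Let $G$ be connected and $H\le G(\mathbb Q_p)$ open. Then $M=M_H$ is a connected linear normal subgroup of $G$, $H\cap M(\mathbb Q_p)$ has finite index in $M(\mathbb Q_p)$, and the image of $H$ in $(G/M)(\mathbb Q_p)$ is compact. Hence for every compact open subgroup $V\le H$, the group $V\cdot(H\cap M(\mathbb Q_p))$ has finite index in $H$. Moreover $H\mapsto M_H$ induces a bijection between commensurability classes of open subgroups of $G(\mathbb Q_p)$ and connected normal $\mathbb Q_p$-subgroups of $G$ generated by images of $\mathbb Q_p$-homomorphisms from $\mathbb G_a$ and $\mathbb G_m$. The inverse sends $M$ to the class of $V\,M(\mathbb Q_p)$, $V$ any compact open subgroup.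

**Proposition C.** If $K/\mathbb Q_p$ is finite of degree $>1$, the open subgroup $\mathbb Q_p+\mathcal O_K$ of $(K,+)$ is not definable (with parameters) in the field $K$.

The plan for connected linear $G$ has three parts: if $M_H=G$, then $H$ has finite index (Proposition 13); if $M_H=1$, then $H$ is compact (Proposition 14); and the image of $H$ in $G/M_H$ falls under the second case (Proposition 15). Sections 5–8 prepare this.

## 5. Density, bounded conjugates and cocharacters

We use the following textbook facts in characteristic $0$. A homomorphism with trivial kernel is a closed embedding. Unipotent groups are connected; the commutative ones are vector groups, and homomorphisms of vector groups are linear; for $U$ unipotent $H^1(\mathbb Q_p,U)=0$, so $G(\mathbb Q_p)\to(G/U)(\mathbb Q_p)$ is onto when $U\trianglelefteq G$; each $x\in U(\mathbb Q_p)$ lies on the one-parameter group $t\mapsto\exp(t\log x)$. Homomorphisms $\mathbb G_a\to$ torus and $\mathbb G_m\to$ unipotent group are trivial.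

**Lemma 4.** If $G$ is connected, a nonempty open subset of $G(\mathbb Q_p)$ is Zariski dense in $G$, and also in $G_F$ for every field $F\supset\mathbb Q_p$.

*Proof.* Let a regular function $f$ on an affine open part of $G$ vanish on a $p$-adic neighborhood of $g\in G(\mathbb Q_p)$. As $G$ is smooth, the local ring at $g$ embeds in its completion $\mathbb Q_p[[x_1,\dots,x_d]]$, with image in the convergent power series. A convergent power series vanishing near $0$ is zero. So $f=0$ near $g$, hence everywhere since $G$ is irreducible. The Zariski closure in $G_F$ of a set of $\mathbb Q_p$-points is defined over $\mathbb Q_p$, which gives the last claim. $\square$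

**Lemma 5.** Let $H\le G(\mathbb Q_p)$ be open.

(a) If $H_2\leq G(\mathbb Q_p)$ is open and $H\cap H_2$ has finite index in $H$, then $\mathcal A(H)\subset\mathcal A(H_2)$, $\mathcal T(H)\subset\mathcal T(H_2)$, so $M_H\subset M_{H_2}$.

(b) If $f:G\to G_2$ is a homomorphism, $H_2\le G_2(\mathbb Q_p)$ is open and $f(H)\subset H_2$, then $f(M_H)\subset M_{H_2}$.

(c) If $g\in G(\mathbb Q_p)$ normalizes $H$, then $g$ normalizes $M_H$. If $G$ is connected, $M_H\trianglelefteq G$.

(d) If $M=M_H$, then $M_{H\cap M(\mathbb Q_p)}=M$.

*Proof.* (a) For $\theta\in\mathcal A(H)$, the group $\theta^{-1}(H_2)=\theta^{-1}(H\cap H_2)$ has finite index in the divisible group $\mathbb Q_p$, so equals $\mathbb Q_p$. If $\lambda(p^k)\in H$, some power $\lambda(p^{kj})$, $j\ge1$, is in $H\cap H_2$. (b) Compose with $f$. (c) Conjugation by $g$ permutes $\mathcal A(H)$ and $\mathcal T(H)$. The normalizer of $M_H$ is a closed subgroup containing $H$, which is dense by Lemma 4. (d) The elements of $\mathcal A(H)$ and $\mathcal T(H)$ take values in $M$, so they belong to $\mathcal A(H\cap M(\mathbb Q_p))$ and $\mathcal T(H\cap M(\mathbb Q_p))$.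 $\square$

**Lemma 6.** Let $G$ be linear, let $\theta:\mathbb G_a\to G$ and $\lambda:\mathbb G_m\to G$ be nontrivial, and $k\ge1$. Then $\theta(\mathbb Q_p)$ and $\lambda(p^{k\mathbb Z})$ are not relatively compact.

*Proof.* Embed $G\subset GL_N$. Then $\theta(t)=\exp(tX)$ with $X\ne0$ nilpotent, a nonconstant polynomial in $t$, which is unbounded on $\mathbb Q_p$. In a suitable basis $\lambda(x)=\operatorname{diag}(x^{a_i})$ with some $a_i\ne0$, and $p^{kna_i}$ is unbounded for $n\in\mathbb Z$. $\square$

**Lemma 7.** Let $G$ be linear, $b\in G(\mathbb Q_p)$, $\theta:\mathbb G_a\to G$, $\lambda:\mathbb G_m\to G$.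

(a) If $\{\theta(t)b\theta(t)^{-1}:t\in\mathbb Q_p\}$ is relatively compact, then $\theta(\mathbb G_a)$ centralizes $b$.

(b) If $\{\lambda(p^{kn})b\lambda(p^{kn})^{-1}:n\in\mathbb Z\}$ is relatively compact for some $k\ge1$, then $\lambda(\mathbb G_m)$ centralizes $b$.

*Proof.* Embed $G\subset GL_N$. (a) The matrix entries are polynomials in $t$ bounded on $\mathbb Q_p$, hence constant, so $\theta(t)$ commutes with $b$ for $t\in \mathbb Q_p$ and therefore for all $t$. (b) With $\lambda(x)=\operatorname{diag}(x^{a_i})$ the entries are $p^{kn(a_i-a_j)}b_{ij}$. Boundedness over $n\in\mathbb Z$ forces $b_{ij}=0$ if $a_i\ne a_j$. So $b$ commutes with every $\lambda(x)$. $\square$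

The next lemma is the mechanism of the affine group in general form.

**Lemma 8.** Let $L,S$ be algebraic subgroups of a linear group $G$, with $S$ connected. Let $J\le L(\mathbb Q_p)$ be open and $B$ a compact open subgroup of $S(\mathbb Q_p)$ normalized by $J$. Then $M_J$ centralizes $S$.

*Proof.* Let $b\in B$. For $\theta\in\mathcal A(J)$ the conjugates $\theta(t)b\theta(t)^{-1}$, $t\in\mathbb Q_p$, stay in $B$; for $\lambda\in\mathcal T(J)$ with $\lambda(p^k)\in J$, so do the conjugates of $b$ by $\lambda(p^{kn})$. By Lemma 7 the images of $\theta$ and $\lambda$ centralize $B$, which is Zariski dense in $S$ by Lemma 4. So they centralize $S$, and so does the group $M_J$ they generate. $\square$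

The last tool produces elements of $\mathcal T(H)$ from elements of $H$. A torus $T$ is the almost direct product of a split torus $T_d$ and an anisotropic torus $T_a$, and $T_a(\mathbb Q_p)$ is compact (Platonov–Rapinchuk, *Algebraic Groups and Number Theory*, Theorem 3.1); the torus $x^2-dy^2=1$ of Section 1 is an example of an anisotropic one.

**Lemma 9.** Let $G$ be linear and $g\in G(\mathbb Q_p)$. There are $m\ge1$, $\lambda:\mathbb G_m\to G$, and $c$ in a compact subgroup $C$ of $G(\mathbb Q_p)$, commuting with $\lambda(p)$, such that $g^m=\lambda(p)c$. If moreover $g\in H$ with $H$ an open subgroup, there is $k\ge1$ with $c^k\in H$, $\lambda(p^k)\in H$ and $g^{mk}=\lambda(p^k)c^k$. In particular $\lambda\in\mathcal T(H)$.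

*Proof.* **Step 1 (reach a torus).** Let $g=su$ be the Jordan decomposition over $\mathbb Q_p$. Let $T$ be the identity component of the Zariski closure of $\langle s\rangle$. It is a torus commuting with $u$, and $s^a\in T(\mathbb Q_p)$ for some $a\ge1$.

**Step 2 (split off the anisotropic part).** Let $\mu:T_d\times T_a\to T$ be multiplication, an isogeny, and let $n\geq 1$ kill $\ker\mu$. The $n$-th power map of $T_d\times T_a$ kills $\ker\mu$, so it equals $\psi\circ\mu$ for a homomorphism $\psi:T\to T_d\times T_a$. Then $\mu(\psi(\mu(y)))=\mu(y)^n$, so $\mu(\psi(t))=t^n$, and $t^n\in T_d(\mathbb Q_p)T_a(\mathbb Q_p)$ for $t\in T(\mathbb Q_p)$. Thus $s^{an}=de$ with $d\in T_d(\mathbb Q_p)$, $e\in T_a(\mathbb Q_p)$.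

**Step 3 (read off $\lambda$).** Identify $T_d(\mathbb Q_p)=(\mathbb Q_p^*)^r$ and write $d=(p^{n_i}d_i')$ with $d_i'\in\mathbb Z_p^*$. Put $\lambda(x)=(x^{n_i})_i$, $d'=(d_i')$, $m=an$ and $c=d'eu^{an}$. Then $g^m=s^{an}u^{an}=\lambda(p)c$. The groups $(\mathbb Z_p^*)^r$, $T_a(\mathbb Q_p)$ and $u^{\mathbb Z_p}=\exp(\mathbb Z_p\log u)$ commute with each other, so their product $C$ is a compact subgroup, and $c\in C$. All of $C$ commutes with $\lambda(p)$.

**Step 4 (stay in $H$).** If $g\in H$, then $C\cap H$ is open in $C$, so of finite index, and $c^k\in H$ for some $k\ge1$. Then $g^{mk}=\lambda(p^k)c^k$ and $\lambda(p^k)=g^{mk}c^{-k}\in H$. $\square$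

## 6. Open subgroups of unipotent groups

**Lemma 10.** Let $U$ be unipotent and $N\le U(\mathbb Q_p)$ open. Then $D:=M_N$ is a normal subgroup of $U$ with $D(\mathbb Q_p)\subset N$ and compact image of $N$ in $(U/D)(\mathbb Q_p)$. In particular, if $N$ is not compact, $\mathcal A(N)$ contains a nontrivial element.

*Proof.* Steps 1 and 2 find, by induction on $\dim U$, some normal $D$ with the two properties; $\dim U=0$ is trivial. Let $Z=Z(U)$. The group $N\cap Z(\mathbb Q_p)$ is closed in $Z(\mathbb Q_p)\cong\mathbb Q_p^r$. Let $E$ be the largest $\mathbb Q_p$-subspace it contains (Lemma 2).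

**Step 1 (if $E\neq0$, divide it out).** $E=D_1(\mathbb Q_p)$ for a central vector subgroup $D_1$ of $U$. By induction applied to the open subgroup $N/E$ of $(U/D_1)(\mathbb Q_p)$ there is a normal $\bar D\leq U/D_1$ with $\bar D(\mathbb Q_p)\subset N/E$ and compact image of $N/E$ in $((U/D_1)/\bar D)(\mathbb Q_p)$. Let $D$ be the preimage of $\bar D$ in $U$. If $x\in D(\mathbb Q_p)$, its image lies in $N/E$, so $x\in NE=N$. Since $U/D=(U/D_1)/\bar D$, the compactness condition is the same.

**Step 2 (if $E=0$, show that $N$ is compact, so that $D=1$ works).** By Lemma 2, $N\cap Z(\mathbb Q_p)$ is compact. Let $1=Z_0\subset Z_1=Z\subset\cdots\subset Z_c=U$ be the upper central series and $N_i=N\cap Z_i(\mathbb Q_p)$. The groups $Z_i$ and their quotients are unipotent, and the $Z_{i+1}/Z_i$ are commutative, hence vector groups. $N_1$ is compact. Suppose $N_i$ is compact, with $1\le i<c$; we show that $N_{i+1}$ is.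

With $[x,v]=xvx^{-1}v^{-1}$ one has
$$[xy,v]=x[y,v]x^{-1}\,[x,v].$$
For $x,y\in Z_{i+1}$ and $v\in U(\mathbb Q_p)$ the commutators lie in $Z_i$, and $Z_i/Z_{i-1}$ is central in $U/Z_{i-1}$. So modulo $Z_{i-1}$ the map $x\mapsto[x,v]$ is a homomorphism $Z_{i+1}\to Z_i/Z_{i-1}$. It kills $Z_i$, since $[Z_i,v]\subset Z_{i-1}$. It induces a homomorphism of vector groups
$$c_v:Z_{i+1}/Z_i\to Z_i/Z_{i-1},$$
which is linear on $\mathbb Q_p$-points.

Let $x\in Z_{i+1}(\mathbb Q_p)$ with $[x,v]\in Z_{i-1}$ for all $v\in N$. The set of $v\in U$ with $[x,v]\in Z_{i-1}$ is Zariski closed and contains the dense set $N$, so it is $U$; hence $x$ is central modulo $Z_{i-1}$, i.e. $x\in Z_i$. As $Z_{i+1}(\mathbb Q_p)\to(Z_{i+1}/Z_i)(\mathbb Q_p)$ is onto, this says that the kernels of the $c_v$, $v\in N$, intersect in $0$. By finite dimension there are $v_1,\dots,v_m\in N$ such that $(c_{v_1},\dots,c_{v_m})$ is injective on $(Z_{i+1}/Z_i)(\mathbb Q_p)$.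

For $x\in N_{i+1}$ we have $[x,v_j]\in N_i$, so $c_{v_j}(x)$ lies in the image of $N_i$, a fixed compact set. Since $(c_{v_j})_j$ is linear and injective, the image of $N_{i+1}$ in $(Z_{i+1}/Z_i)(\mathbb Q_p)$ is bounded. It is an open subgroup, hence closed, hence compact. Since $N_{i+1}\cap Z_i(\mathbb Q_p)=N_i$ is compact, Lemma 3(c), applied to $Z_i\trianglelefteq Z_{i+1}$, shows that $N_{i+1}$ is compact. At $i+1=c$ we get that $N$ is compact.

**Step 3 (identify $D$ with $M_N$).** Let $x\in D(\mathbb Q_p)$. Then $\theta_x(t)=\exp(t\log x)$ satisfies $\theta_x(\mathbb Q_p)\subset D(\mathbb Q_p)\subset N$, so $\theta_x\in\mathcal A(N)$ and $x\in M_N$. As $D(\mathbb Q_p)$ is dense in $D$, $D\subset M_N$. Conversely, $\mathcal T(N)$ has only the trivial element. For $\theta\in\mathcal A(N)$, the composite $\mathbb G_a\to U/D$ maps $\mathbb Q_p$ into the compact image of $N$, so it is trivial by Lemma 6. Thus $M_N\subset D$.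

**Step 4 (the last claim).** If $N$ is not compact, then $D\ne1$, so $M_N\neq 1$ and $\mathcal A(N)$ has a nontrivial element. $\square$

## 7. Reductive groups generated by the one-parameter groups in $J$

For connected reductive $R$ we recall: $R=Z\cdot R'$ with $Z=Z(R)^\circ$ a torus and $R'$ the derived group, which is an almost direct product of almost $\mathbb Q_p$-simple connected semisimple groups $S_1,\dots,S_l$, normal in $R$; and for a finite commutative group $F$ over $\mathbb Q_p$ the group $H^1(\mathbb Q_p,F)$ is finite (Serre, *Galois Cohomology*, II.5.2). The following statement carries a torsion quotient $J/K$, because a homomorphism $\varphi$ as in Section 2 will come up.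

**Lemma 11.** Let $R$ be connected reductive, $J\le R(\mathbb Q_p)$ open with $M_J=R$, and $K\trianglelefteq J$ an open subgroup with $J/K$ a torsion group. Then $K$ is semialgebraic and of finite index in $R(\mathbb Q_p)$.

*Proof.* **Step 1 (the semisimple factors).** $K_i:=K\cap S_i(\mathbb Q_p)$ is open in $S_i(\mathbb Q_p)$ and normalized by $J$. If $K_i$ were compact, Lemma 8 (with $L=G=R$, $S=S_i$, $B=K_i$) would show that $R=M_J$ centralizes $S_i$, which is impossible as $S_i$ is noncommutative. By Fact (ii), $K_i$ is semialgebraic of finite index in $S_i(\mathbb Q_p)$.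

**Step 2 (the central torus is split).** Let $T=R/R'$; the map $Z\to T$ is an isogeny of tori. Homomorphisms $\mathbb G_a\to T$ are trivial and $M_J=R$, so $T$ is generated by the images $\bar\lambda_1,\dots,\bar\lambda_s$ of finitely many $\lambda_1,\dots,\lambda_s\in\mathcal T(J)$. Hence $T$ is a quotient of $\mathbb G_m^s$, so it is split, and so is the isogenous torus $Z\cong\mathbb G_m^r$. The $\bar\lambda_j$ span $X_*(T)\otimes\mathbb Q=X_*(Z)\otimes\mathbb Q$, since otherwise their images would lie in a proper subtorus of $T$.

**Step 3 (push each $\lambda_j$ into the center).** Let $\lambda=\lambda_j$. Since $\lambda(p^{k_0})\in J$ for some $k_0\geq1$ and $J/K$ is torsion, $\lambda(p^k)\in K$ for some $k\ge1$. Let $\mu:Z\times\prod S_i\to R$ be multiplication. Its kernel $F$ is finite and normal in a connected group, so central. Let $Y$ be the identity component of $\{(x,y)\in \mathbb G_m\times(Z\times\prod S_i):\lambda(x)=\mu(y)\}$. The first projection makes $Y$ a connected one-dimensional linear group with a surjection onto $\mathbb G_m$ with finite kernel. So $Y$ is a torus isogenous to $\mathbb G_m$,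 hence split, $Y\cong\mathbb G_m$, and with a suitable choice of this isomorphism the first projection is $x\mapsto x^e$ with $e\ge1$. The other projections give $\lambda_Z:\mathbb G_m\to Z$ and $\lambda_S:\mathbb G_m\to\prod S_i$ with
$$\lambda(x^e)=\lambda_Z(x)\lambda_S(x), \tag{4}$$
where the right side is read in $R$. As the $K_i$ have finite index in the $S_i(\mathbb Q_p)$, $\lambda_S(p^{ka})\in\prod K_i$ for some $a\ge1$. By (4), $\lambda_Z(p^{ka})=\lambda(p^k)^{ea}\lambda_S(p^{ka})^{-1}\in K\cap Z(\mathbb Q_p)$. Moreover the image of $\lambda_Z$ in $X_*(T)$ is $e\bar\lambda$, because $\lambda_S$ maps to $1$ in $T$.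

**Step 4 (the center).** By Steps 2 and 3 the valuation vectors of $K\cap Z(\mathbb Q_p)\subset(\mathbb Q_p^*)^r$ contain nonzero multiples of cocharacters spanning $\mathbb Q^r$, so they form a subgroup of finite index in $\mathbb Z^r$. Also $K\cap(\mathbb Z_p^*)^r$ is open in the compact group $(\mathbb Z_p^*)^r$, so it has finite index. Hence $K\cap Z(\mathbb Q_p)$ has finite index, say $m$, in $Z(\mathbb Q_p)$, and contains $Z(\mathbb Q_p)^m$. The latter is semialgebraic, and of finite index in $Z(\mathbb Q_p)$ because $\mathbb Q_p^*/(\mathbb Q_p^*)^m$ is finite.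

**Step 5 (assemble).** The exact sequence $1\to F\to Z\times\prod S_i\to R\to1$ embeds the cokernel of $Z(\mathbb Q_p)\times\prod S_i(\mathbb Q_p)\to R(\mathbb Q_p)$ in the finite group $H^1(\mathbb Q_p,F)$. So $Z(\mathbb Q_p)^m\prod K_i$, which is a semialgebraic group contained in $K$, has finite index in $R(\mathbb Q_p)$. Therefore $K$ is semialgebraic and of finite index. $\square$

## 8. A Levi subgroup met in finite index

A Levi subgroup of a connected linear group $G$ with unipotent radical $U=R_u(G)$ is a subgroup $L$ with $G=L\ltimes U$; it exists by Mostow's theorem. In example (2), with $G=\mathbb G_m\times \mathbb G_a$, the Levi subgroup is $\mathbb G_m\times 0$, and $H$ meets it in index $p$ although $H$ projects onto $\mathbb Q_p^*$.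

**Lemma 12.** Let $G$ be connected linear, $U=R_u(G)$, $R=G/U$, and $H\le G(\mathbb Q_p)$ open with image $\bar H\le R(\mathbb Q_p)$ satisfying $M_{\bar H}=R$. Then there is a Levi subgroup $L$ with $H\cap L(\mathbb Q_p)$ of finite index in $L(\mathbb Q_p)$.

*Proof.* Induction on $\dim U$. If $U=1$, use Lemma 11 with $J=K=H$. Let $U\ne1$.

**Step 1 (reduce to a radical that is a vector group).** $W=Z(U)\ne1$ is a vector group normal in $G$. The group $G/W$ has unipotent radical $U/W$ and reductive quotient $R$, and the image $H^W$ of $H$ in $(G/W)(\mathbb Q_p)$ has image $\bar H$ in $R(\mathbb Q_p)$. By induction there is a Levi subgroup $L'$ of $G/W$ with $H^W\cap L'(\mathbb Q_p)$ of finite index in $L'(\mathbb Q_p)$. Let $G_1$ be the preimage of $L'$ in $G$. It is connected with $R_u(G_1)=W$, as $L'$ is reductive. Choose a Levi decomposition $G_1=L\ltimes W$. The maps $L\to L'\to R$ are isomorphisms, so $L$ is also a Levi subgroup of $G$. Let $H_1=H\cap G_1(\mathbb Q_p)$, and let $\bar H_1$ be its image in $L(\mathbb Q_p)\cong L'(\mathbb Q_p)$. An element of $H^W\cap L'(\mathbb Q_p)$ is the image of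 some $h\in H$, and then $h\in G_1(\mathbb Q_p)$; so $\bar H_1=H^W\cap L'(\mathbb Q_p)$ has finite index in $L(\mathbb Q_p)$. Under $L\cong R$ we have $\bar H_1\subset\bar H$ with finite index, so $M_{\bar H_1}\supset M_{\bar H}=R$ by Lemma 5(a), that is, $M_{\bar H_1}=L$.

**Step 2 (decompose $H\cap W(\mathbb Q_p)$).** $N=H_1\cap W(\mathbb Q_p)$ is an open subgroup of the vector space $W(\mathbb Q_p)$, normalized by $H_1$. As $W$ is commutative, $H_1$ acts on $W$ through $\bar H_1$ and the linear representation of $L$ on $W$. Let $D$ be the largest $\mathbb Q_p$-subspace in $N$; we use the same letter for the corresponding vector subgroup of $W$. It is stable under $\bar H_1$, hence under $L$ by Lemma 4. By complete reducibility $W=D\oplus W_0$ with $W_0$ stable under $L$. By Lemma 2, $N=D(\mathbb Q_p)\oplus\Lambda$ with $\Lambda=N\cap W_0(\mathbb Q_p)$ compact; it is open in $W_0(\mathbb Q_p)$ and stable under $\bar H_1$.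

**Step 3 (the compact part is central).** By Lemma 8 with $J=\bar H_1\le L(\mathbb Q_p)$, $S=W_0$, $B=\Lambda$, the group $L=M_{\bar H_1}$ acts trivially on $W_0$. So $G_1=(L\ltimes D)\times W_0$ and $G_1/D=L\times W_0$.

**Step 4 (the obstruction is a homomorphism to a torsion group).** Since $D(\mathbb Q_p)\subset H_1$: a pair $(l,w)\in L(\mathbb Q_p)\times W_0(\mathbb Q_p)$ lies in the image of $H_1$ iff $lw\in H_1$, because an element of $H_1$ above $(l,w)$ is $lw$ times an element of $D(\mathbb Q_p)$. For every $l\in\bar H_1$ there is such a $w$, and if $lw,lw'\in H_1$, then $w^{-1}w'\in H_1\cap W_0(\mathbb Q_p)=\Lambda$. So $\varphi(l)=w+\Lambda$ for $lw\in H_1$ defines a map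
$$\varphi:\bar H_1\to W_0(\mathbb Q_p)/\Lambda,$$
a homomorphism since $L$ and $W_0$ commute. Its kernel is $H_1\cap L(\mathbb Q_p)=H\cap L(\mathbb Q_p)$, an open subgroup of $L(\mathbb Q_p)$. The target is torsion: for $w\in W_0(\mathbb Q_p)$, $p^nw\in\Lambda$ for large $n$.

**Step 5 (conclude).** By Lemma 11 for the group $L$, with $J=\bar H_1$ and $K=\ker\varphi$, the group $H\cap L(\mathbb Q_p)$ has finite index in $L(\mathbb Q_p)$. $\square$

## 9. If $M_H=G$, then $H$ has finite index

**Proposition 13.** Let $G$ be connected linear and $H\le G(\mathbb Q_p)$ open with $M_H=G$. Then $H$ has finite index in $G(\mathbb Q_p)$ and is semialgebraic.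

*Proof.* **Step 1 (choose a Levi subgroup).** Let $U,R,\bar H$ be as in Lemma 12. By Lemma 5(b), $M_{\bar H}\supset$ image of $M_H=G$, so $M_{\bar H}=R$. Take $L$ from Lemma 12 and put $H_L=H\cap L(\mathbb Q_p)$, of finite index in $L(\mathbb Q_p)$. Under $L\cong R$, $H_L\subset\bar H$ with finite index, so $M_{H_L}=L$ by Lemma 5(a).

**Step 2 (divide out what $H$ contains of $U$).** Let $N=H\cap U(\mathbb Q_p)$ and $D=M_N$. By Lemma 10, $D(\mathbb Q_p)\subset N$ and the image $N'$ of $N$ in $U'(\mathbb Q_p)$, $U'=U/D$, is compact; it is also open. $H$ normalizes $N$, hence $D$ (Lemma 5(c)), so $D\trianglelefteq G$ by density of $H$. Thus $G/D=L\ltimes U'$.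

**Step 3 (the rest of $U$ becomes a direct factor).** $H_L$ normalizes $N'$. By Lemma 8 in $G/D$ with $J=H_L$, $S=U'$, $B=N'$, the group $L=M_{H_L}$ centralizes $U'$. So $G/D=L\times U'$. Let $q:G\to U'$ be the resulting projection; it is surjective.

**Step 4 (this factor is trivial).** The kernel of $H\to\bar H$ is $N$, and $H_L$ has finite index in $\bar H$, so $H_LN$, the preimage of $H_L$, has finite index in $H$. Since $q(H_LN)=q(N)=N'$ is compact and of finite index in $q(H)$, $q(H)$ is compact. For $\theta\in\mathcal A(H)$, $q\theta$ is trivial by Lemma 6. For $\lambda\in\mathcal T(H)$, $q\lambda$ is trivial since $U'$ is unipotent. As $M_H=G$, $q$ is trivial, so $U'=1$, $U=D$ and $U(\mathbb Q_p)\subset H$.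

**Step 5 (conclude).** $H\supset H_LU(\mathbb Q_p)$, which has finite index in $G(\mathbb Q_p)=L(\mathbb Q_p)U(\mathbb Q_p)$. By Lemma 11 with $J=K=H_L$, $H_L$ is semialgebraic, so $H_LU(\mathbb Q_p)$ and $H$ are. $\square$

## 10. If $M_H=1$, then $H$ is compact

**Proposition 14.** Let $G$ be connected linear and $H\le G(\mathbb Q_p)$ open with $M_H=1$. Then $H$ is compact.

*Proof.* **Step 1 (all eigenvalues are units).** Let $g\in H$. The cocharacter $\lambda$ of Lemma 9 lies in $\mathcal T(H)$, so it is trivial and $g^m$ lies in a compact subgroup. In any representation of $G$ all powers of $g^m$, positive and negative, are bounded, so the eigenvalues of $g^m$, and hence those of $g$, have absolute value $1$ in $\overline{\mathbb Q}_p$.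

**Step 2 (realize $R=G/U$, $U=R_u(G)$, on irreducible representations).** Let $E$ be a faithful representation of $G$ and $E_1,\dots,E_s$ its composition factors. The kernel of $G\to\prod GL(E_j)$ acts on $E$ by unipotent block-triangular matrices; it is unipotent and normal, so it is contained in $U$. It contains $U$, because $U$ acts trivially on irreducible representations: its fixed vectors form a nonzero subrepresentation. So $R$ is a closed subgroup of $\prod GL(E_j)$.

**Step 3 (bound the image $\bar H$ of $H$ in $R(\mathbb Q_p)$ by traces).** Let $F/\mathbb Q_p$ be finite such that every $E_j\otimes F$ is a sum of absolutely irreducible representations; let $E'$ be one of these and $d=\dim E'$. $H$ is Zariski dense in $G$ over any extension field (Lemma 4), so an $H$-stable subspace of $E'\otimes_F\overline F$ is $G$-stable, and $H$ acts irreducibly there. By Burnside's theorem there are $h_1,\dots,h_{d^2}\in H$ whose images form a basis of $\operatorname{End}_F(E')$. The trace form is nondegenerate; let $h_i^*$ be the dual basis, so that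
$$h|_{E'}=\sum_i\operatorname{tr}(hh_i|E')\,h_i^*.$$
For $h\in H$ we have $hh_i\in H$, so by Step 1 $\operatorname{tr}(hh_i|E')\in\mathcal O_F$. Hence the images of all $h\in H$ in $\operatorname{End}_F(E')$ lie in one bounded set. Taking all $E'$ and all $j$, $\bar H$ is bounded in $\prod\operatorname{End}(E_j)$, and so are the inverses of its elements, as $\bar H$ is a group. $\bar H$ is an open, hence closed, subgroup of $R(\mathbb Q_p)$, which is closed in $\prod GL(E_j)(\mathbb Q_p)$. So $\bar H$ is compact.

**Step 4 (the unipotent part).** Let $N=H\cap U(\mathbb Q_p)$. If $N$ were not compact, Lemma 10 would give a nontrivial element of $\mathcal A(N)\subset\mathcal A(H)$, contradicting $M_H=1$. So $N$ is compact, and $H$ is compact by Lemma 3(c). $\square$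

## 11. No one-parameter groups survive in $G/M_H$

**Proposition 15.** Let $G$ be connected linear, $H\le G(\mathbb Q_p)$ open, $M=M_H$. Then $M\trianglelefteq G$; $H\cap M(\mathbb Q_p)$ is semialgebraic and of finite index in $M(\mathbb Q_p)$; and the image $H'$ of $H$ in $(G/M)(\mathbb Q_p)$ is compact.

*Proof.* **Step 1 (apply the two extreme cases).** Normality is Lemma 5(c). By Lemma 5(d), $M_{H\cap M(\mathbb Q_p)}=M$, so Proposition 13 for $M$ and $H\cap M(\mathbb Q_p)$ gives the second claim. $H'$ is open and $G/M$ is connected linear, so by Proposition 14 it remains to show $M_{H'}=1$. Let $\pi:G\to G/M$.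

**Step 2 ($\mathcal T(H')$ has no nontrivial element).** Suppose $\lambda'\in\mathcal T(H')$ is nontrivial and $\lambda'(p^k)=\pi(h)$ with $h\in H$, $k\ge1$. By Lemma 9 there are $m,k'\ge1$, $\lambda\in\mathcal T(H)$ and $c$ in a compact subgroup $C$ with $h^{mk'}=\lambda(p^{k'})c^{k'}$. As $\lambda(\mathbb G_m)\subset M$, we get $\lambda'(p^{kmk'})=\pi(c^{k'})\in\pi(C)$. So $\lambda'(p^{kmk'\mathbb Z})$ is contained in the compact group $\pi(C)$, contradicting Lemma 6.

**Step 3 (set-up for $\mathcal A(H')$).** Suppose $\theta'\in\mathcal A(H')$ is nontrivial. Its kernel is a proper closed subgroup of $\mathbb G_a$, hence finite, hence trivial in characteristic $0$; so $\theta'$ is a closed embedding. Let $P\subset G$ be the preimage of $\theta'(\mathbb G_a)$. It is connected linear, with a quotient map $r:P\to\mathbb G_a$ with kernel $M$. Let $H_P=H\cap P(\mathbb Q_p)$. For $t\in\mathbb Q_p$, $\theta'(t)\in H'$ is the image of some $h\in H$, and then $h\in H_P$, $r(h)=t$. So $r(H_P)=\mathbb Q_p$. We must find this new line inside $H$ itself, as for the diagonal line in (3).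

**Step 4 (the line comes from the unipotent radical).** Let $U_P=R_u(P)$. The group $U_P\cap M$ is unipotent, hence connected, and normal in $M$, so it is contained in $R_u(M)$. Conversely $R_u(M)$ is characteristic in $M$, so normal in $P$, so contained in $U_P$. Thus $U_P\cap M=R_u(M)$. A connected reductive group has no nontrivial homomorphism to $\mathbb G_a$, being the product of a torus and a perfect group. So $r$ does not factor through $P/U_P$, i.e. $r(U_P)\ne0$; since $r(U_P)$ is connected, $r(U_P)=\mathbb G_a$, and $P=MU_P$. Hence $M/R_u(M)\cong P/U_P$.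

**Step 5 (it is visible in $N=H\cap U_P(\mathbb Q_p)$).** $M(\mathbb Q_p)\to(M/R_u(M))(\mathbb Q_p)$ is onto and $H\cap M(\mathbb Q_p)$ has finite index in $M(\mathbb Q_p)$. So the image $J_0$ of $H\cap M(\mathbb Q_p)$ in $(P/U_P)(\mathbb Q_p)$ has finite index. If $x\in H_P$ has the same image there as $y\in H\cap M(\mathbb Q_p)$, then $y^{-1}x\in N$. So the preimage of $J_0$ in $H_P$ is $(H\cap M(\mathbb Q_p))\cdot N$, and it has finite index in $H_P$. Applying $r$, which kills $M$, $r(N)$ has finite index in $r(H_P)=\mathbb Q_p$. As $\mathbb Q_p$ is divisible, $r(N)=\mathbb Q_p$.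

**Step 6 (contradiction).** By Lemma 10, with $D=M_N$, the image of $N$ in $(U_P/D)(\mathbb Q_p)$ is compact. Since $\mathcal A(N)\subset\mathcal A(H)$ and $\mathcal T(N)\subset\mathcal T(H)$, we have $D\subset M=\ker r$. So $r|_{U_P}$ factors through $U_P/D$, and $r(N)$ is compact. This contradicts $r(N)=\mathbb Q_p$. Hence $M_{H'}=1$. $\square$

## 12. Proof of Theorem A

Let $G$ be an algebraic group and $H\le G(\mathbb Q_p)$ open.

**Step 1 (reduce to connected $G$).** $H\cap G^\circ(\mathbb Q_p)$ has finite index in $H$. If it is semialgebraic, so is $H$. So assume $G$ connected.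

**Step 2 (reduce to linear $G$).** By Chevalley's theorem there is a connected linear normal subgroup $L$ with $G/L$ an abelian variety $A$. The group $A(\mathbb Q_p)$ is compact, so the image of $H$ in it, being open and hence closed, is compact. By Lemma 3(b) it suffices that $H\cap L(\mathbb Q_p)$ is semialgebraic. So assume $G$ connected linear.

**Step 3 (conclude).** By Proposition 15, $H\cap M_H(\mathbb Q_p)$ is semialgebraic and $H$ has compact image in $(G/M_H)(\mathbb Q_p)$. By Lemma 3(b), $H$ is semialgebraic. $\blacksquare$

## 13. Proof of Theorem B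

Let $G$ be connected, $L\trianglelefteq G$ and $A=G/L$ as in Section 12, $M=M_H$, and $\pi:G\to G/M$ once $M$ is known to be normal.

**Step 1 (the structure of $H$).** By Section 4 all elements of $\mathcal A(H)$ and $\mathcal T(H)$ take values in $L$. Hence $M_H=M_{H\cap L(\mathbb Q_p)}\subset L$ is connected and linear, and it is normal in $G$ by Lemma 5(c). By Proposition 15 for $L$ and $H\cap L(\mathbb Q_p)$, the group $H\cap M(\mathbb Q_p)$ has finite index in $M(\mathbb Q_p)$, and $H\cap L(\mathbb Q_p)$ has compact image in $(L/M)(\mathbb Q_p)$. The image of $H$ in $A(\mathbb Q_p)$ is compact, so by Lemma 3(a) $H$ is a finite union of cosets of $V_0\cdot(H\cap L(\mathbb Q_p))$ with $V_0$ compact open. The image of $V_0\cdot(H\cap L(\mathbb Q_p))$ in $(G/M)(\mathbb Q_p)$ is a product of two compact sets, so $\pi(H)$ is a finite union of compact sets, hence compact. The statement on $V\cdot(H\cap M(\mathbb Q_p))$ is Lemma 3(a) for $M$.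

**Step 2 (the map on commensurability classes is well defined).** Commensurable open subgroups have the same $\mathcal A$ and $\mathcal T$ by Lemma 5(a), so the same $M_H$. By Step 1, $M_H$ is one of the subgroups in the target set.

**Step 3 (injectivity).** Let $M_{H_1}=M_{H_2}=M$. Then
$$[H_jM(\mathbb Q_p):H_j]=[M(\mathbb Q_p):H_j\cap M(\mathbb Q_p)]<\infty .$$
The images $\pi(H_1),\pi(H_2)$ are compact open, so their intersection is open in each of two compact groups, and they are commensurable. So their full preimages $H_1M(\mathbb Q_p)$, $H_2M(\mathbb Q_p)$ in $G(\mathbb Q_p)$ are commensurable, and hence so are $H_1$ and $H_2$.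

**Step 4 (surjectivity, and the form of the inverse).** Let $M\trianglelefteq G$ be generated by images of homomorphisms from $\mathbb G_a$ and $\mathbb G_m$. These images lie in $L$, so $M\subset L$ is connected and linear. Let $V$ be any compact open subgroup of $G(\mathbb Q_p)$ and $H=V\,M(\mathbb Q_p)$, an open subgroup. Each homomorphism from $\mathbb G_a$ or $\mathbb G_m$ to $M$ lies in $\mathcal A(H)\cup\mathcal T(H)$, so $M\subset M_H$. Conversely let $\theta\in\mathcal A(H)$ (respectively $\lambda\in\mathcal T(H)$ with $\lambda(p^k)\in H$). It takes values in $L$, and its composite to $L/M$ sends $\mathbb Q_p$ (respectively $p^{k\mathbb Z}$) into the intersection of the closed subgroup $(L/M)(\mathbb Q_p)$ of $(G/M)(\mathbb Q_p)$ with the compact group $\pi(H)=\pi(V)$. Since $L/M$ is linear, Lemma 6 shows that the composite is trivial. So $M_H\subset M$, and $M_H=M$. $\blacksquare$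

## 14. Proper extensions of $\mathbb Q_p$: the group $\mathbb Q_p+\mathcal O_K$

The proof used that a closed subgroup of $\mathbb Q_p^r$ without lines is compact, where a line over $\mathbb Q_p$ is an algebraic subgroup. Over a larger field $K$, a $\mathbb Q_p$-line in $K$ need not be a $K$-subspace.

*Proof of Proposition C.* **Step 1 (a definable subgroup of $(K,+)$ containing $\mathbb Q_p$ is $K$).** Let $X\le K$ be such a subgroup, and take $N,\rho$ from Lemma 1 and $k\ge1$ with $1+p^k\mathcal O_K\subset(K^*)^N$. For all large $j$ we have $p^{-j}\in X$ and $|p^{-j}|\geq\rho$; elements of $1+p^k\mathcal O_K$ have absolute value $1$, so $p^{-j}(1+p^k\mathcal O_K)\subset X$. Subtracting $p^{-j}$ gives $p^{k-j}\mathcal O_K\subset X$ for all large $j$, so $X=K$.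

**Step 2 ($\mathbb Q_p+\mathcal O_K$ is not $K$).** If $\mathbb Q_p+\mathcal O_K=K$, then the nonzero finite-dimensional $\mathbb Q_p$-vector space $K/\mathbb Q_p$ would be the image of the compact set $\mathcal O_K$, hence compact, which is absurd. So $\mathbb Q_p+\mathcal O_K$ is an open subgroup that contains $\mathbb Q_p$ and is different from $K$; by Step 1 it is not definable. $\blacksquare$

Finally, here is the example promised in Section 3. Let $K/\mathbb Q_p$ be quadratic, $\sigma$ its nontrivial automorphism, and
$$H=\{(t,w)\in K^2:\ w-\sigma(t)\in\mathcal O_K\}.$$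
This is a subgroup containing $\mathcal O_K\times\mathcal O_K$, since $\sigma(\mathcal O_K)=\mathcal O_K$; so it is open. Its intersection with $0\times K$ is $\mathcal O_K$, which is definable by (1), and its image in the first factor is $K$. If $H$ were definable, so would be the subgroup
$$X=\{t\in K:(t,t)\in H\}=\{t: t-\sigma(t)\in\mathcal O_K\},$$
which contains $\mathbb Q_p$. By Step 1 it would be $K$. But $t\mapsto t-\sigma(t)$ is a nonzero $\mathbb Q_p$-linear map, so it is unbounded on $K$ and $X\ne K$. Hence $H$ is not definable, although its kernel and image are.
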